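# Fat points modulo $r$, and when $K_0(\mathbb G(\mathbb F_q))$ is a tensor product of small rings

## The fattest points of a finite free ring modulo $r$

All rings are commutative, $\otimes$ means $\otimes_{\mathbb Z}$, and a ring is called *finite free* if its additive group is free of finite positive rank. Fix a prime $r$ and let $k=\overline{\mathbb F}_r$ be the residue field of the integers of $\overline{\mathbb Q}_r$.

Let $A$ be finite free. Then $A\otimes k$ is a finite-dimensional $k$-algebra, hence a product of local rings with residue field $k$, one for each point $x\in\mathrm{Hom}(A,k)$. Call the local ring at $x$ $\Lambda_x$, with maximal ideal $\mathfrak m_x$.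

**Definition 1.** Put $\operatorname{len}_x=\dim_k\Lambda_x$ and $\varepsilon_x=\dim_k\mathfrak m_x/\mathfrak m_x^2$. Then put
$$\varepsilon(A)=\max_x\varepsilon_x,\qquad \operatorname{len}(A)=\min\{\operatorname{len}_x:\varepsilon_x=\varepsilon(A)\},\qquad c(A)=\#\{x:\varepsilon_x=\varepsilon(A),\ \operatorname{len}_x=\operatorname{len}(A)\}\ge 1 .$$

In words: look at the points with the largest cotangent space, keep the shortest among them, and count. Note that $\sum_x\operatorname{len}_x=\operatorname{rank}A$. By Nakayama, $\varepsilon_x=0$ if and only if $\mathfrak m_x=0$, that is, $\operatorname{len}_x=1$.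

For example, let $A=\mathbb Z[x]/(x^2-x-2)$, where $x^2-x-2=(x-2)(x+1)$. For $r=5$ there are two points of length $1$, so $\varepsilon(A)=0$ and $c(A)=2$. For $r=3$ the polynomial is $(x-2)^2$. There is one point, with $\Lambda=k[z]/(z^2)$, so $\varepsilon(A)=1$, $\operatorname{len}(A)=2$, $c(A)=1$. For $A\otimes A$ and $r=3$ the only local ring is $k[z,z']/(z^2,z'^2)$, so $\varepsilon=2$, $\operatorname{len}=4$, $c=1$.

**Lemma 1.** Let $A,B$ be finite free rings.

(i) $\varepsilon(A\otimes B)=\varepsilon(A)+\varepsilon(B)$ and $c(A\otimes B)=c(A)\,c(B)$.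

(ii) If $\varepsilon(A)=0$, then $c(A)=\operatorname{rank}A$.

(iii) If $A\otimes\mathbb Q$ is reduced, then $\operatorname{len}_x$ is the number of homomorphisms $A\to\overline{\mathbb Q}_r$ whose reduction is $x$.

**Proof.** (i) We have $\mathrm{Hom}(A\otimes B,k)=\mathrm{Hom}(A,k)\times\mathrm{Hom}(B,k)$. The ring $\Lambda_x\otimes_k\Lambda_y$ is local, because $\mathfrak m=\mathfrak m_x\otimes 1\oplus 1\otimes\mathfrak m_y\oplus\mathfrak m_x\otimes\mathfrak m_y$ is a nilpotent ideal with quotient $k$. So it is $\Lambda_{(x,y)}$. Also $\mathfrak m^2=\mathfrak m_x^2\otimes1\oplus1\otimes\mathfrak m_y^2\oplus\mathfrak m_x\otimes\mathfrak m_y$. Hence $\varepsilon_{(x,y)}=\varepsilon_x+\varepsilon_y$ and $\operatorname{len}_{(x,y)}=\operatorname{len}_x\operatorname{len}_y$. A sum is maximal exactly when both terms are. Among the pairs of maximal points, a product of positive numbers is minimal exactly when both factors are.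

(ii) Every point has $\operatorname{len}_x=1$, so all points are counted, and there are $\sum_x\operatorname{len}_x=\operatorname{rank}A$ of them.

(iii) Let $\mathcal O$ be the ring of integers of a finite extension $E$ of $\mathbb Q_r$, with residue field $\kappa$, large enough that all homomorphisms $A\to\overline{\mathbb Q}_r$ land in $E$ and all homomorphisms $A\to k$ land in $\kappa$. By Hensel, $A\otimes\mathcal O$ is a product of local rings, one for each point $x$. Each is a direct summand, hence free over $\mathcal O$. On the special fiber the rank of the factor at $x$ is $\operatorname{len}_x$. On the generic fiber, $A\otimes E$ is reduced (characteristic $0$) and split, so the rank is the number of homomorphisms $A\to E$ that factor through this factor. A homomorphism $A\to E$ has image in $\mathcal O$, by integrality, and it factors through the local factor at its own reduction. $\square$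

Here is what the construction is for. Suppose a finite free ring $M$ has rank a power of a prime $p\neq r$, and suppose $\varepsilon(M)=1$ and $p\nmid c(M)$. If $M\cong A\otimes B$, then one of the factors, say $B$, has $\varepsilon(B)=0$. So $\operatorname{rank}B=c(B)$ divides $c(M)$. But $\operatorname{rank}B$ is a power of $p$, so it is $1$. Thus the three numbers can certify that $M$ does not decompose, and we shall compute them for certain rings coming from representation theory.

## Grothendieck rings and polynomials in separate variables

Let $q=p^g>1$ and let $\mathbb G$ be a simply connected semisimple algebraic group defined and split over $\mathbb F_q$, of rank $\ell>0$. Write $M=K_0(\mathbb G(\mathbb F_q))$ for the Grothendieck ring of finitely generated $\mathbb F_q[\mathbb G(\mathbb F_q)]$-modules. Its elements are differences of classes $[V]$, with $[V]=[V']+[V'']$ for exact sequences $0\to V'\to V\to V''\to0$, and the product comes from $\otimes_{\mathbb F_q}$.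

For $SL_2$ the following is known. One has $K_0(SL_2(\mathbb F_q))\simeq\mathbb Z[x]/(f^{[g]}(x)-x)$, where $f(x)=\sum_{j=0}^{\lfloor p/2\rfloor}(-1)^j\frac{p}{p-j}\binom{p-j}{j}x^{p-2j}$ and $f^{[g]}$ is the $g$-fold composite. For $p=2$ this $f$ is $x^2-2$; for $p=3$ it is $x^3-3x$. Davide A. Reduzzi, "An Explicit Presentation of the Grothendieck Ring of Finitely Generated F_{q}[SL(2,F_{q})]-Modules" (arXiv:1110.6881, 2011), is the source of the following problem.

**Conjecture.** There are monic polynomials $\mathfrak f_i(\mathfrak x_i)\in\mathbb Z[\mathfrak x_i]$, $1\le i\le\ell$, of degree $p$, with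
$$K_0(\mathbb G(\mathbb F_q))\simeq\frac{\mathbb Z[\mathfrak x_1,\dots,\mathfrak x_\ell]}{(\mathfrak f_1^{[g]}(\mathfrak x_1)-\mathfrak x_1,\dots,\mathfrak f_\ell^{[g]}(\mathfrak x_\ell)-\mathfrak x_\ell)}$$
as rings, and $\mathfrak f_i(\mathfrak x_i)\equiv\mathfrak x_i^p\pmod{p\,\mathbb Z[\mathfrak x_i]}$ for each $i$.

The right side is a tensor product of $\ell$ rings, each generated by one element and free of rank $q$. So the question is whether $M$ splits as a tensor product of small rings. The conjecture is false, and the following two theorems say exactly when it fails.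

**Theorem A.** The following are equivalent.

1. Every simple factor of $\mathbb G$ is $SL_2$ (so $\mathbb G\cong SL_2^\ell$).
2. The conclusion of the conjecture holds for $(\mathbb G,q)$.
3. $M$ is isomorphic to a tensor product of finitely many finite free rings, each of rank $\le q$.

**Theorem B.** If $\mathbb G$ is simple of rank $\ge2$, then for every $q$ the ring $M$ is tensor-indecomposable: if $M\cong A\otimes B$ with $A,B$ finite free rings, then $A$ or $B$ has rank $1$.

## The presentation $R/(\psi^q(b)-b)$

Let $X$ be the weight lattice of a split maximal torus, $Y=\mathrm{Hom}(X,\mathbb Z)$, and $W$ the Weyl group. For $n\ge1$ let $\psi^n$ be the ring endomorphism $e^\lambda\mapsto e^{n\lambda}$ of $\mathbb Z[X]$. It commutes with $W$, so it acts on $R=\mathbb Z[X]^W$. The textbook facts are these. The characters $\mathrm{ch}\,L(\lambda)$ of the simple rational modules, $\lambda$ dominant, form a basis of $R$, which is the Grothendieck ring of rational representations. Since $\mathbb G$ is simply connected, $R=\mathbb Z[x_1,\dots,x_\ell]$ with $x_i=\mathrm{ch}\,L(\omega_i)$,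 where the $\omega_i$ are the fundamental weights.

For $SL_3$, $X$ is generated by characters $\epsilon_1,\epsilon_2,\epsilon_3$ with $\epsilon_1+\epsilon_2+\epsilon_3=0$, and $x_1,x_2$ are the elementary symmetric functions of degrees $1,2$ in the $e^{\epsilon_i}$. The identity (sum of squares) $=$ (square of the sum) $-2\,e_2$ gives $\psi^2(x_1)=x_1^2-2x_2$. Dually, $\psi^2(x_2)=x_2^2-2x_1$. Already here $\psi^2(x_1)$ is not a polynomial in $x_1$ alone.

**Proposition 2.** Put $F_i=\psi^p(x_i)\in\mathbb Z[x_1,\dots,x_\ell]$ and $F=(F_1,\dots,F_\ell)$. Restriction of modules gives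
$$R/(\psi^q(b)-b:\ b\in R)=\mathbb Z[x_1,\dots,x_\ell]/(F_i^{[g]}-x_i)_{1\le i\le\ell}\ \xrightarrow{\ \sim\ }\ M,$$
where $F^{[g]}$ is the $g$-fold composite of the polynomial map $F$. Moreover $F_i\equiv x_i^p\pmod p$, and $M$ is free of rank $q^\ell$.

**Step 1: a surjection.** We produce the map and find elements in its kernel. By Steinberg, the simple $\overline{\mathbb F}_q[\mathbb G(\mathbb F_q)]$-modules are the restrictions, pairwise non-isomorphic, of the $L(\lambda)$ with $0\le\langle\lambda,\alpha_i^\vee\rangle<q$ for all $i$. As $\mathbb G$ is split, these are realized over $\mathbb F_q$, by absolutely simple modules. They exhaust the simple modules over $\mathbb F_q$, since a simple $S$ has some $L(\lambda)$ as a submodule of $S\otimes\overline{\mathbb F}_q$, so there is a nonzero homomorphism over $\mathbb F_q$ between two simple modules. Hence $M$ is free of rank $q^\ell$ and restriction $R\to M$ is surjective. The pullback $V^{[q]}$ of $V$ by the $q$-Frobenius has character $\psi^q(\mathrm{ch}\,V)$, and it has the same restriction to $\mathbb G(\mathbb F_q)$ as $V$, because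 Frobenius fixes $\mathbb G(\mathbb F_q)$ pointwise. So every $\psi^q(b)-b$ maps to $0$.

**Step 2: the ideal has $\ell$ generators.** Let $I$ be the ideal generated by the $\psi^q(x_i)-x_i$. As $\psi^q$ is a ring endomorphism, $\{b:\psi^q(b)-b\in I\}$ is a subring: use $\psi^q(ab)-ab=\psi^q(a)(\psi^q(b)-b)+(\psi^q(a)-a)b$. It contains the $x_i$, so it is $R$. Since $\psi^p(h(x))=h(F(x))$ and $\psi^q=(\psi^p)^g$, we have $\psi^q(x_i)=F_i^{[g]}$.

**Step 3: the quotient is spanned by $q^\ell$ monomials.** For a dominant $\lambda=\sum\lambda_i\omega_i$ put $x^\lambda=\prod x_i^{\lambda_i}$. It has highest weight $\lambda$ with coefficient $1$. Suppose $a\in R$ has all weights $\le\lambda$ and coefficient $1$ at $\lambda$. Then the dominant weights of $a-x^\lambda$ are $<\lambda$, and they lie in a finite set. Subtracting multiples of $x^\mu$ for maximal such $\mu$, repeatedly, gives $a=x^\lambda+\sum_{\mu<\lambda}c_\mu x^\mu$ with $\mu$ dominant and $c_\mu\in\mathbb Z$. The weights of $\psi^q(x_i)$ are $\le q\omega_i$, with coefficient $1$ at $q\omega_i$. So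
$$\psi^q(x_i)=x_i^q+\sum_{\mu<q\omega_i}c_{i,\mu}\,x^\mu,\qquad\text{hence}\qquad x_i^q\equiv x_i-\sum_{\mu<q\omega_i}c_{i,\mu}\,x^\mu\tag{1}$$
in the quotient. Let $\rho^\vee$ be the half sum of the positive coroots and give $x^\lambda$ the height $\langle\lambda,\rho^\vee\rangle\in\frac12\mathbb Z$. Heights of nonzero dominant weights are positive, because $\omega_i$ is a nonzero combination of simple roots with nonnegative rational coefficients and $\langle\alpha_j,\rho^\vee\rangle=1$. If a monomial has some exponent $\ge q$, replace $x_i^q$ by the right side of (1). The term $x_i$ lowers the height by $(q-1)\langle\omega_i,\rho^\vee\rangle>0$. The term $x^\mu$ lowers it by $\langle q\omega_i-\mu,\rho^\vee\rangle$, a positive integer. So the process terminates, and the $q^\ell$ monomials with all exponents $<q$ span.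

**Step 4: conclusion.** The composite $\mathbb Z^{q^\ell}\to R/I\to M\cong\mathbb Z^{q^\ell}$ is a surjection between free modules of the same finite rank, hence an isomorphism. The first map is onto, so $R/I\to M$ is an isomorphism. Finally, $\psi^p(x_i)-x_i^p\in p\,\mathbb Z[X]\cap R=pR$. $\square$

For a product $\mathbb G=\prod_j\mathbb G_j$ the variables, and the relations $\psi^q(x_i)-x_i$, split into groups, so $M(\mathbb G)\cong\bigotimes_jM(\mathbb G_j)$. Recall that a split simply connected group is a product of split simple simply connected ones.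

**Theorem A, (1)⇒(2)⇒(3).** For $SL_2$ we have $R=\mathbb Z[x]$, $x=t+t^{-1}$, and Proposition 2 gives $M=\mathbb Z[x]/(F_1^{[g]}-x)$ with $F_1(t+t^{-1})=t^p+t^{-p}$. Here $F_1$ is monic of degree $p$ by the triangularity in Step 3, with $\psi^p$ for $\psi^q$, and $F_1\equiv x^p\pmod p$. Taking the tensor product over the factors of $SL_2^\ell$ gives (2). If (2) holds, each $\mathfrak f_i^{[g]}(\mathfrak x_i)-\mathfrak x_i$ is monic of degree $q$, so each tensor factor is free of rank $q$, and (3) holds. The implication (3)⇒(1) is the real work.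

We also record the points of $M$. Let $T=\mathrm{Spec}\,\mathbb Z[X]$, so $T(K)=\mathrm{Hom}(X,K^\times)=Y\otimes K^\times$ for a field $K$.

**Lemma 3.** Let $K$ be an algebraically closed field of characteristic different from $p$. Then
$$\mathrm{Hom}(M,K)=\{t\in T(K):\ t^q\in Wt\}/W.\tag{2}$$
If $wt^q=t$ with $w\in W$, then $t$ has finite order prime to $p$. The ring $M\otimes\mathbb Q$ is reduced.

**Proof.** We first show $\mathrm{Hom}(R,K)=T(K)/W$ (Bourbaki, *Alg. Comm.* V §2). As $\mathbb Z[X]$ is integral over $R$, every homomorphism $R\to K$ extends to $\mathbb Z[X]$. Suppose $\phi,\phi':\mathbb Z[X]\to K$ agree on $R$, and let $a_1,\dots,a_n$ generate $\mathbb Z[X]$. The polynomial $\prod_{w\in W}(Z-\sum_iw(a_i)S_i)$ has coefficients in $R$, so its images under $\phi$ and $\phi'$ agree in $K[S_1,\dots,S_n,Z]$. By unique factorization, $\sum\phi'(a_i)S_i=\sum\phi(wa_i)S_i$ for some $w$, that is, $\phi'=\phi\circ w$. This proves the claim. Since $(\psi^qb)(t)=b(t^q)$, the point of $R$ given by $t$ kills all $\psi^q(b)-b$ if and only if $t^q$ and $t$ give the same point of $R$, that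 is, $t^q\in Wt$. If $wt^q=t$, iterating gives $w^nt^{q^n}=t$. With $n$ the order of $w$ we get $t^{q^n-1}=1$.

For the last claim, recall Brauer characters. An element of order prime to $p$ acts on a module with eigenvalues of order prime to $p$ in $\overline{\mathbb F}_p^{\times}$; lift these to complex roots of unity and add. This is additive on exact sequences and multiplicative on tensor products. By Brauer's theorem the characters of the absolutely simple modules are a basis of the functions on the $p$-regular classes. So $M\otimes\mathbb C\cong\mathbb C^{\#\{p\text{-regular classes}\}}$, which is reduced. $\square$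

For $SL_n$, an element of $T(K)/W$ is a multiset of $n$ elements of $K^\times$ with product $1$, and (2) asks that it be stable under $a\mapsto a^q$.

## $SL_3(\mathbb F_2)$: two rational points out of four

**Proposition 4.** The conjecture fails for $\mathbb G=SL_3$, $q=p=2$.

**Proof.** In $SL_3(\mathbb F_2)=GL_3(\mathbb F_2)$, a group of order $168$, the elements of odd order are classified by their characteristic polynomials. These are the cubics with constant term $1$: $(x+1)^3$, $(x+1)(x^2+x+1)$, $x^3+x+1$, $x^3+x^2+1$. Call the classes $1,3,7a,7b$. Inversion fixes the first two classes and exchanges $7a$ and $7b$; squaring fixes all four.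

So $M\otimes\mathbb C\cong\mathbb C^4$ by Brauer characters, and $M\otimes\mathbb Q$ is reduced of dimension $4$. The values at $1$ are rational. Those at $3$ lie in $\mathbb Q(\zeta_3)$ and are fixed by conjugation, so they are rational. Those at $7a$ lie in the field $\mathbb Q(\sqrt{-7})$ fixed by $\zeta_7\mapsto\zeta_7^2$, and those at $7b$ are their conjugates. The natural module takes at $7a$ the value $\alpha=\zeta+\zeta^2+\zeta^4$, with $\zeta$ a primitive seventh root of unity. Since $\alpha+\bar\alpha=-1$ and $\alpha\bar\alpha=3+(\zeta+\dots+\zeta^6)=2$, we get $\alpha=\frac{-1\pm\sqrt{-7}}2\notin\mathbb Q$. Hence $M\otimes\mathbb Q\cong\mathbb Q\times\mathbb Q\times\mathbb Q(\sqrt{-7})$, and there are exactly two ring homomorphisms $M\to\mathbb Q$.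

If the conjecture held, then $M\otimes\mathbb Q\cong E_1\otimes_{\mathbb Q}E_2$ with $E_i=\mathbb Q[x]/(\text{monic quadratic})$. Since $M\otimes\mathbb Q$ is reduced, so is its subring $E_i$, and $E_i$ is $\mathbb Q\times\mathbb Q$ or a quadratic field. So the number $n_i$ of homomorphisms $E_i\to\mathbb Q$ is $2$ or $0$, and $E_1\otimes_{\mathbb Q} E_2$ has $n_1n_2\in\{0,4\}$ of them. This is not $2$. $\square$

The presentation shows the same thing by hand. With $x=x_1$, $y=x_2$, the relations are $x^2-2y=x$ and $y^2-2x=y$. After inverting $2$, substitute $y=(x^2-x)/2$ and clear denominators: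
$$x^2(x-1)^2-2x(x-1)-8x=x\,(x^3-2x^2-x-6)=x\,(x-3)\,(x^2+x+2).$$
Now reduce modulo $r=7$. Since $x^2+x+2=(x-3)^2$ there, $M\otimes k=k[x]/\bigl(x(x-3)^3\bigr)$. There is one point of length $1$ and one point of length $3$, with $\varepsilon=1$. So at $r=7$ we have $\varepsilon(M)=1$, $\operatorname{len}(M)=3$, $c(M)=1$. By the remark after Lemma 1, $M$ is tensor-indecomposable, which is stronger than Proposition 4.

## Rational points at $q=3$, and reduction modulo $p$

The natural plan is to repeat the count of rational points for other groups. It stops at once. Take $SL_3(\mathbb F_3)$. By (2), the homomorphisms $M\to\overline{\mathbb Q}$ are the three-element multisets with product $1$ that are stable under cubing. They are $\{1,1,1\}$, $\{1,-1,-1\}$, $\{i,-i,1\}$, the two multisets $\{\zeta_8,\zeta_8^3,-1\}$ and $\{\zeta_8^5,\zeta_8^7,-1\}$, and the four multisets $\{a,a^3,a^9\}$ with $a$ of order $13$: nine in all, as they must be. The values of $(x_1,x_2)$ at the first three are $(3,3),(-1,-1),(1,1)$. At the next two, $x_1=-1\pm\sqrt{-2}$. At the last four, $x_1=a+a^3+a^9$, which is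 irrational: $a\mapsto a^2$ sends it to $a^2+a^6+a^5$, and $a,\dots,a^{12}$ are linearly independent over $\mathbb Q$. So there are exactly three homomorphisms $M\to\mathbb Q$. A reduced cubic algebra $E_i$ has $0$, $1$ or $3$ of them, and $3=1\cdot3$ is no contradiction.

One could look at the fields as well. If $n_1=1$, $n_2=3$, then $E_1\otimes_{\mathbb Q} E_2=\mathbb Q^3\times L^3$ with $L$ quadratic, and the four points of order $13$ rule this out, since $x_1$ is conjugate there over $\mathbb Q$ to all four of its values. But such an argument has to be redone for each $q$ and each group, while over $\overline{\mathbb Q}$ all information is lost, as $M\otimes\overline{\mathbb Q}=\overline{\mathbb Q}^{\,q^\ell}$.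

Reducing modulo $p$ does not help either. By Proposition 2, $M\otimes\mathbb F_p\cong\mathbb F_p[x_1,\dots,x_\ell]/(x_i^q-x_i)$, exactly what the conjecture predicts. The computation modulo $7$ points elsewhere: reduce modulo a prime $r\ne p$ at which points of $M$ collide, and choose $r$ so that the collision is governed by a single cyclic phenomenon in $W$. For $SL_3(\mathbb F_2)$ at $r=7$, the number $2$ has order $3$ modulo $7$, and $3$ is the Coxeter number.

## Eigenspaces in $W$ and the order of $q$ modulo $r$

From now on $r$ is a prime with $r\nmid p|W|$. In particular $r$ is odd, because $|W|$ is even. Let $d$ be the order of $q$ modulo $r$. Let $d_1,\dots,d_\ell$ be the degrees of $W$, that is, the degrees of homogeneous generators of its polynomial invariants; their product is $|W|$.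

**Definition 2.** Put $a(d)=\#\{i:d\mid d_i\}$. For $v\in W$ let $m_d(v)$ be the multiplicity of the cyclotomic polynomial $\Phi_d$ in the characteristic polynomial of $v$ on $Y$. For a primitive $d$-th root of unity $\zeta$ let $V(v,\zeta)$ be the $\zeta$-eigenspace of $v$. A vector is *regular* if it lies in no reflecting hyperplane. The number $d$ is *regular for $W$* if some $V(v,\zeta)$ contains a regular vector.

Each $v$ is semisimple and rational, so $m_d(v)=\dim V(v,\zeta)$. Whether $V(v,\zeta)$ lies in a hyperplane is a linear condition over $\mathbb Q(\zeta)$, so it does not matter which $\zeta$, or which field of characteristic $0$ containing $\zeta$, we use. A regular vector has trivial stabilizer in $W$. Indeed, write $u=\sum c_iu_i$ with $u_i$ rational vectors and $c_i$ linearly independent over $\mathbb Q$. Then $g$ fixes $u$ if and only if it fixes all $u_i$, and the pointwise stabilizer of a set of real vectors is generated by the reflections in it.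

For $W=S_3$, acting on vectors of $\mathbb Z^3$ with sum $0$, the degrees are $2,3$ and $a(3)=1$. A $3$-cycle has characteristic polynomial $\Phi_3$ and an eigenvector with coordinates $1,\zeta,\zeta^2$ in some order. These are distinct, so $3$ is regular. For $W=S_5$ (type $A_4$), $a(3)=1$, but the elements with $m_3=1$ are $3$-cycles, possibly times a disjoint transposition, and their $\zeta$-eigenvectors have two coordinates $0$. So $3$ is not regular there.

We use a theorem of Springer (*Regular elements of finite reflection groups*, Invent. Math. 25 (1974), Thm 3.4): *for a finite reflection group and a primitive $d$-th root of unity $\zeta$, the maximum of $\dim V(v,\zeta)$ is the number of degrees divisible by $d$, and the eigenspaces of maximal dimension are all conjugate under the group.* In particular $m_d(v)\le a(d)$.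

The link with $r$ is the equality
$$\dim_k\ker(1-qv\mid Y\otimes k)=\dim_{\mathbb F_r}\ker(1-qv\mid Y\otimes\mathbb F_r)=m_d(v)\qquad(v\in W).\tag{3}$$
Indeed $v$ has order prime to $r$, so it is semisimple on $Y\otimes\mathbb F_r$, and the dimension is the multiplicity of the eigenvalue $q^{-1}$. The characteristic polynomial of $v$ is a product of $\Phi_n$ with $r\nmid n$. The roots of such a $\Phi_n$ modulo $r$ are simple, and they are the elements of order exactly $n$. As $q^{-1}$ has order $d$, it is a root of $\Phi_n$ only for $n=d$.

Finally, for $t\in T(k)$ the stabilizer $W_t$ is generated by reflections. By Steinberg, the centralizer of $t$ in the simply connected group over $k$ with the same root datum is connected, and $W_t$ is its Weyl group.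

## The bound $\varepsilon(M)\le a(d)$

**Proposition 5.** If $r\nmid p|W|$, then $\varepsilon(M)\le a(d)$.

**Step 1: the cotangent space as a kernel.** The aim is to express $\varepsilon_x$ through $\psi^q$. Let $x\in\mathrm{Hom}(M,k)$ be represented by $t$, choose $w$ with $wt^q=t$, and put $\Gamma=W_t$. Then $w$ normalizes $\Gamma$, since for $\gamma\in\Gamma$ we have $w\gamma w^{-1}t=w\gamma t^q=w(\gamma t)^q=wt^q=t$.

Put $A=k[X]$ and $\varphi=\psi^q$. Let $B=R\otimes k$; this is $A^W$, as orbit sums show. Let $\mathfrak m\subset A$ be the maximal ideal of $t$ and $\mathfrak n=\mathfrak m\cap B$. For $b\in B$, $(\varphi b)(t)=b(t^q)=b(w^{-1}t)=b(t)$, so $\varphi(\mathfrak n)\subset\mathfrak n$. By Proposition 2, $M\otimes k$ is $B$ modulo the ideal $J$ generated by $(\varphi-1)B=(\varphi-1)\mathfrak n$, and $J\subset(\varphi-1)\mathfrak n+\mathfrak n^2$. The cotangent space at $x$ is $\mathfrak n/(\mathfrak n^2+J)$, so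
$$\varepsilon_x=\dim\mathrm{coker}(\varphi-1\mid\mathfrak n/\mathfrak n^2)=\dim\ker(\varphi-1\mid\mathfrak n/\mathfrak n^2).$$

**Step 2: linearize upstairs.** The space $\mathfrak n/\mathfrak n^2$ is hard to see when $\Gamma\ne1$, so we lift $\varphi$ to $A$. Define $\theta:A\to A$ by $(\theta a)(s)=a(ws^q)$, that is, $\theta(e^\lambda)=e^{qw^{-1}\lambda}$. It restricts to $\varphi$ on $B$. It preserves $\mathfrak m$, since $wt^q=t$. The map $\lambda\mapsto e^\lambda/\lambda(t)-1$ induces an isomorphism $X\otimes k\cong\mathfrak m/\mathfrak m^2$; additivity comes from $uv-1=(u-1)+(v-1)+(u-1)(v-1)$. With $\mu=qw^{-1}\lambda$ we have $\mu(t)=\lambda(wt^q)=\lambda(t)$, so $\theta$ acts on $X\otimes k$ as $qw^{-1}$. Likewise $\Gamma$ acts on $\mathfrak m/\mathfrak m^2$ by its action on $X\otimes k$.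

**Step 3: describe $\mathfrak n/\mathfrak n^2$ by invariants.** As $A$ is finite over $B$, $A\otimes_B\hat B_{\mathfrak n}=\prod_{t'\in Wt}\hat A_{t'}$. Taking $W$-invariants commutes with the flat base change to $\hat B_{\mathfrak n}$, and $W$ permutes the factors transitively, with $\Gamma$ the stabilizer of the factor at $t$. Hence $\hat B_{\mathfrak n}=\hat A_{\mathfrak m}^\Gamma$. As $r\nmid|\Gamma|$, the surjection $\mathfrak m\to\mathfrak m/\mathfrak m^2$ has a $\Gamma$-equivariant section. With $S=\mathrm{Sym}(X\otimes k)$, it induces a $\Gamma$-isomorphism $\prod_jS_j\cong\hat A_{\mathfrak m}$ (a power series ring in $\ell$ variables) whose associated graded map is the canonical one. So $\hat B_{\mathfrak n}\cong\prod_jS_j^\Gamma$.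

The group $\Gamma$ is generated by reflections, which remain reflections on $X\otimes k$ because $r$ is odd, and $r\nmid|\Gamma|$. By Chevalley's theorem (Bourbaki, *Lie* V §5), $S^\Gamma$ is a polynomial ring on $\ell$ homogeneous generators. Hence $\hat{\mathfrak n}=\prod_{j\ge1}S_j^\Gamma$ is the maximal ideal of a power series ring in these generators, and $\hat{\mathfrak n}^2=\prod_j((S^\Gamma_+)^2)_j$. Filter $\mathfrak n/\mathfrak n^2=\hat{\mathfrak n}/\hat{\mathfrak n}^2$ by the images of $\hat{\mathfrak n}\cap\hat{\mathfrak m}^j=\prod_{i\ge j}S_i^\Gamma$ for $j\ge1$. The associated graded space is $S_+^\Gamma/(S_+^\Gamma)^2$.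

**Step 4: pass to the graded space.** The section need not commute with $\theta$, but the filtration does not see this. The map $\theta$ extends to $\hat A_{\mathfrak m}$, preserves the powers of $\hat{\mathfrak m}$, and agrees on $\hat B_{\mathfrak n}$ with the extension of $\varphi$. So $\varphi$ preserves the filtration, and on leading terms it acts by the algebra endomorphism $\bar\theta$ of $S$ induced by $qw^{-1}$. This preserves $S^\Gamma$ because $w$ normalizes $\Gamma$. A kernel on a filtered space is at most as large as the kernel on the graded space, so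
$$\varepsilon_x\le N:=\dim\ker(\bar\theta-1\mid S_+^\Gamma/(S_+^\Gamma)^2).$$

**Step 5: bound $N$ by eigenspaces.** On $X\otimes k$ the map $qw^{-1}$ has finite order prime to $r$, because $w$ does and the order $d$ of $q$ divides $r-1$. So $\bar\theta$ is diagonalizable on every $S_j^\Gamma$. Choosing $\bar\theta$-stable complements of $((S_+^\Gamma)^2)_j$ in $S^\Gamma_j$, we find homogeneous generators $f_1,\dots,f_\ell$ of $S^\Gamma$ with $\bar\theta f_i=\eta_if_i$. Then $N=\#\{i:\eta_i=1\}$. View $S$ as the polynomial functions on $U=Y\otimes k$, so $(\bar\theta f)(u)=f(qwu)$. Let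
$$Z=\{u\in U:\ f_i(u)=0\text{ whenever }\eta_i\ne1\}.$$
It contains $0$ and is cut out by $\ell-N$ equations, so $\dim Z\ge N$ by Krull. For $u\in Z$ and every $i$, $f_i(qwu)=\eta_if_i(u)=f_i(u)$. Invariants of a finite group separate its orbits, so $\gamma qwu=u$ for some $\gamma\in\Gamma$. Thus $Z\subset\bigcup_{\gamma\in\Gamma}\ker(1-q\gamma w)$, a finite union of linear subspaces, and by (3) $N\le\max_\gamma m_d(\gamma w)\le a(d)$. $\square$

## Lengths and the count $c(M)$ when $a(d)\le1$

**Proposition 6.** Let $r\nmid p|W|$ and let $d$ be the order of $q$ modulo $r$.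

(a) If $a(d)=0$, then $\varepsilon(M)=0$ and $c(M)=q^\ell$.

(b) If $a(d)=1$ and $d$ is regular for $W$, then $\varepsilon(M)=1$ and $p\nmid c(M)$.

Part (a) is Proposition 5 together with Lemma 1(ii). For (b), let $\zeta\in\mathbb Z_r^\times$ be the Teichmüller lift of $q^{-1}$, that is, the root of unity of order prime to $r$ congruent to it. It is a primitive $d$-th root of $1$. Take eigenspaces $V(v,\zeta)$ in $Y\otimes\mathbb Q_r$. Let $\mathcal C=\{v\in W:m_d(v)=1\}$; all other $v$ have $m_d(v)=0$.

**Step 1: $\mathcal C$ is one conjugacy class, also inside reflection subgroups.** By Springer's theorem $\mathcal C\ne\emptyset$ and the lines $V(v,\zeta)$, $v\in\mathcal C$, are $W$-conjugate. As $d$ is regular, one of these lines contains a regular vector, hence all their nonzero vectors are regular. If $gV(v,\zeta)=V(v',\zeta)$ and $0\neq u\in V(v,\zeta)$, then $v'$ and $gvg^{-1}$ both multiply $gu$ by $\zeta$. So $v'^{-1}gvg^{-1}$ fixes the regular vector $gu$, and $v'=gvg^{-1}$. Hence $\mathcal C$ is one $W$-class. If a subgroup $\Gamma\le W$ generated by reflections meets $\mathcal C$,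 then the maximal dimension of $V(v,\zeta)$ for $v\in\Gamma$ is $1$. Springer's theorem for $\Gamma$ then gives conjugating elements $g\in\Gamma$, so *$\Gamma\cap\mathcal C$ is a single $\Gamma$-class*. Fix $w_0\in\mathcal C$ and put $C=C_W(w_0)$.

**Step 2: eigenvectors modulo $r$ have trivial stabilizer.** Let $w'\in W$ and $0\ne u\in Y\otimes\mathbb F_r$ with $qw'u=u$. We claim $\mathrm{Stab}_W(u)=1$. By (3), $w'\in\mathcal C$. Let $D\le W$ be the stabilizer of the line $\mathbb F_ru$. It acts on this line by a character $\bar\chi:D\to\mathbb F_r^\times$; let $\chi:D\to\mathbb Z_r^\times$ be its Teichmüller lift. Apply the idempotent $|D|^{-1}\sum_{g\in D}\chi(g)^{-1}g$ to any lift of $u$ to $Y\otimes\mathbb Z_r$. The result $\tilde u$ still lifts $u$, and $g\tilde u=\chi(g)\tilde u$ for $g\in D$. As $w'\in D$ and $\chi(w')=\zeta$, the nonzero vector $\tilde u\in V(w',\zeta)$ is regular. If $\chi(g)=1$, then $g$ fixes $\tilde u$, so $g=1$. Thus $\chi$ is injective, hence so is $\bar\chi$, and $\mathrm{Stab}_W(u)=\ker\bar\chi=1$.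

**Step 3: solutions of $r$-power order.** We find the part of characteristic-zero points that disappears modulo $r$. Put $T_r=Y\otimes\mu_{r^\infty}(\overline{\mathbb Q}_r)$ and $R_{w'}=\{v\in T_r:w'v^q=v\}$ for $w'\in W$. This is a finite $r$-group, since $\det(1-qw')\ne0$: the eigenvalues of $w'$ are roots of unity and $q>1$. Identifying $\mu_r$ with $\mathbb Z/r$, its $r$-torsion is $\ker(1-qw'\mid Y\otimes\mathbb F_r)$, of dimension $m_d(w')$. So $R_{w'}=1$ if $w'\notin\mathcal C$, and for $w'\in\mathcal C$ it is cyclic of order $r^e$ with $e\ge1$. Since $gR_{w'}=R_{gw'g^{-1}}$, the number $e$ does not depend on $w'\in\mathcal C$. If $1\ne v\in R_{w'}$, some power of $v$ has order $r$ and has trivial stabilizer by Step 2, so $v$ has trivial stabilizer in $W$. If $v\in R_{w'}\cap R_{w''}$, then $v^q=w'^{-1}v=w''^{-1}v$, so $w''w'^{-1}$ fixes $v$. Hence $R_{w'}\cap R_{w''}=1$ for $w'\ne w''$.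

**Step 4: the length of a point.** By Lemma 1(iii) and Lemma 3, $\operatorname{len}_x$ counts the points of $M$ over $\overline{\mathbb Q}_r$ that reduce to $x$. Let $x=[t]$, $wt^q=t$, $\Gamma=W_t$. A point $[s]$ over $\overline{\mathbb Q}_r$ has $s$ of finite order, and $s$ factors uniquely as (order prime to $r$) times (an element $v\in T_r$). The second factor reduces to $1$. On roots of unity of order prime to $r$, reduction is a bijection, compatible with $W$. So the points reducing to $x$ are represented by $\hat tv$, with $\hat t$ the lift of $t$, of order prime to $r$. Two of them give the same point if and only if they differ by an element of $W_{\hat t}=\Gamma$. The condition on $v$ is that some $w'$ satisfies $w'\hat t^{\,q}=\hat t$ and $w'v^q=v$. The first equation means $w'w^{-1}t=t$, that is, $w'\in\Gamma w$. Thus, by Step 3,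
$$\operatorname{len}_x=1+\#\,\Gamma\Big\backslash\bigsqcup_{w'\in\Gamma w\cap\mathcal C}(R_{w'}\setminus1).$$
Here $\Gamma$ acts freely by Step 3. It permutes $\Gamma w\cap\mathcal C$ by conjugation, because $w$ normalizes $\Gamma$ (Step 1 of Proposition 5). Therefore
$$\operatorname{len}_x=1+(r^e-1)\frac{|\Gamma w\cap\mathcal C|}{|\Gamma|}=1+(r^e-1)\sum_{w'}\frac1{|C_\Gamma(w')|},\tag{4}$$
the sum over representatives of the $\Gamma$-classes in $\Gamma w\cap\mathcal C$. Since $|C_\Gamma(w')|\le|C_W(w')|=|C|$,
$$\operatorname{len}_x=1\qquad\text{or}\qquad\operatorname{len}_x\ge L:=1+\frac{r^e-1}{|C|},\tag{5}$$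
and $\operatorname{len}_x=L$ if and only if $\Gamma w\cap\mathcal C$ is a single $\Gamma$-class with $C_\Gamma(w')=C_W(w')$ for $w'$ in it. For $t=1$ we have $\Gamma=W$, and Step 1 gives $\operatorname{len}_x=L>1$, so $\varepsilon_x\ge1$ there. With Proposition 5, $\varepsilon(M)=1$. Moreover $\varepsilon_x=1$ if and only if $\operatorname{len}_x>1$, and $\operatorname{len}(M)=L$.

**Step 5: $c(M)=|Q|$ for the group $Q=\{t\in T(k)^C:t^q=t\}$.** We identify the points of length $L$. Suppose $\operatorname{len}_{[t]}=L$. Replace $w$ by an element of $\Gamma w\cap\mathcal C$, and then $t$ by a $W$-translate, so that $w=w_0$. Then $C_\Gamma(w_0)=C$, so $C\subset\Gamma$ and $t\in T(k)^C$. As $w_0\in C$ fixes $t$ and $w_0t^q=t$, we get $t^q=w_0^{-1}t=t$. So $t\in Q$.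

Conversely, let $t\in Q$ and $\Gamma=W_t$. Then $w_0\in C\subset\Gamma$ and $w_0t^q=w_0t=t$, so we may take $w=w_0$, and $\Gamma w_0=\Gamma$. As $\Gamma$ is generated by reflections and meets $\mathcal C$, $\Gamma\cap\mathcal C$ is a single $\Gamma$-class by Step 1. Also $C_\Gamma(w_0)=C$. So $\operatorname{len}_{[t]}=L$.

Different elements of $Q$ give different points. Let $t,t'\in Q$ with $t'=nt$, $n\in W$. Then $n^{-1}w_0nt=n^{-1}w_0t'=n^{-1}t'=t$, so $n^{-1}w_0n\in W_t\cap\mathcal C$. By Step 1, $n^{-1}w_0n=\gamma w_0\gamma^{-1}$ with $\gamma\in W_t$. Then $n\gamma\in C$, and $t'=nt=n\gamma t=t$.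

So $c(M)=|Q|$. The finite group $Q$ is killed by $q-1$, which is prime to $p$; hence $p\nmid|Q|$. $\square$

For $SL_3$ with $r\nmid6p$ and $d=3$, take $w_0=\sigma$ a $3$-cycle, with $C=\langle\sigma\rangle$. Then $T(k)^C$ consists of the triples $(a,a,a)$ with $a^3=1$, and $c(M)=|Q|=\gcd(3,q-1)$, indeed prime to $p$. For $q=2$, $r=7$ we get $L=1+\frac63=3$, matching the factor $(x-3)^3$ found by hand.

The choice of the *shortest* points in Definition 1 matters. Take $SL_3(\mathbb F_9)$ and $r=13$; the order of $9$ modulo $13$ is $3$. By (4), the points with $\varepsilon_x=1$ are those with $t=\sigma t^9$ for some $3$-cycle $\sigma$, that is, the multisets $\{a,a^9,a^{81}\}$ with $a^{91}=1$ in $k$. In characteristic $13$ this means $a^7=1$. This gives $\{1,1,1\}$ and two multisets $\{a,a^2,a^4\}$ with $a$ of order $7$. So there are three points with $\varepsilon_x=1$, a number divisible by $p=3$. Here $e=1$, since in characteristic $0$ the equation $a^{91}=1$ has $13$ solutions of $13$-power order. The lengths are $1+\frac{12}3=5$ at $\{1,1,1\}$ and $1+12=13$ at the other two, where $\Gamma=1$.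 Hence $c(M)=1$. As a check, in characteristic $0$ the multisets $\{a,a^9,a^{81}\}$ with $a^{91}=1$ number $1+\frac{90}3=31=5+13+13$.

## Primitive prime divisors of $q^d-1$ for a product of groups

Let $\mathbb G=\prod_j\mathbb G_j$ with $\mathbb G_j$ simple of rank $\ell_j$, Weyl group $W_j$ and Coxeter number $h_j$. Let $a_j(d)$ be $a(d)$ for $W_j$. Assume some $\ell_j\ge2$, and let $H=\max_jh_j$. Then $H\ge3$, as $h_j=2$ only for $A_1$.

**Lemma 7.** There are $d$ and a prime $r\nmid p\prod_j|W_j|$ such that $q$ has order $d$ modulo $r$, each $a_j(d)\in\{0,1\}$, $d$ is regular for $W_j$ whenever $j\in J:=\{j:a_j(d)=1\}$, and $J$ contains some $j$ with $\ell_j\ge2$.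

**Case $(q,H)\ne(2,6)$.** Take $d=H\ge3$. By Zsigmondy's theorem there is a prime $r$ modulo which $q$ has order exactly $H$. Then $r\ne p$ and $r\equiv1\pmod H$, so $r>H$. Now $|W_j|$ is the product of its degrees, all $\le h_j\le H$, so $r\nmid|W_j|$. If $h_j<H$, no degree is divisible by $H$, and $a_j(H)=0$. If $h_j=H$, the largest degree is $H$ and it occurs once, so $a_j(H)=1$. A Coxeter element has a regular eigenvector for $e^{2\pi i/h_j}$ (Bourbaki, *Lie* V §6), so $H$ is regular. Such a factor has rank $\ge2$, since $H\ge3$, and at least one exists.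

**Case $(q,H)=(2,6)$.** Here Zsigmondy's theorem fails. The possible types are $A_1,\dots,A_5,B_2,B_3,C_3,D_4,G_2$.

If $A_4$ or $A_5$ occurs, take $d=5$, $r=31$. Indeed $2^5=32\equiv1\pmod{31}$, and $31$ divides none of the $|W_j|$, as all degrees are $\le6$. The degrees of $A_4$ are $2,3,4,5$, those of $A_5$ are $2,\dots,6$, and no other type in the list has a degree divisible by $5$. So $J$ is the set of factors of type $A_4$, $A_5$. For $A_4$, $5=h$ is regular. For $A_5$, a $5$-cycle has the eigenvector $(1,\zeta,\zeta^2,\zeta^3,\zeta^4,0)$, whose coordinates are distinct, so $5$ is regular.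

Otherwise take $d=3$, $r=7$. Indeed $2$ has order $3$ modulo $7$, and $7\nmid|W_j|$, as all degrees are $\le6$. The degrees are: $A_1$: $2$; $B_2$: $2,4$; $A_2$: $2,3$; $A_3$: $2,3,4$; $B_3$, $C_3$: $2,4,6$; $D_4$: $2,4,4,6$; $G_2$: $2,6$. So $a_j(3)=0$ for $A_1,B_2$ and $a_j(3)=1$ for the rest. For $A_2$, $3=h$ is regular. For $A_3$, a $3$-cycle has the eigenvector $(1,\zeta,\zeta^2,0)$ with distinct coordinates. For $B_3,C_3,D_4,G_2$, where $h=6$, the square of a Coxeter element multiplies the regular Coxeter eigenvector by $e^{2\pi i/3}$. Since $H=6$ and $A_5$ is absent, one of these last four types occurs, so $J$ contains a factor of rank $\ge2$. $\square$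

## Ranks of tensor factors: (3)⇒(1) and Theorem B

**Proof of Theorem A, (3)⇒(1).** Assume (1) fails, so some $\ell_j\ge2$. Take $d,r,J$ from Lemma 7. Since $M\cong\bigotimes_jM(\mathbb G_j)$, Proposition 6 for each $\mathbb G_j$ and Lemma 1(i) give
$$\varepsilon(M)=|J|,\qquad c(M)=u\cdot q^{\,\ell-\sum_{j\in J}\ell_j},\qquad p\nmid u.\tag{6}$$
Let $M\cong\bigotimes_{i=1}^nA_i$ with $A_i$ finite free of rank $a_i$. As $\prod_ia_i=q^\ell$, all $a_i$ are powers of $p$. Since $\sum_i\varepsilon(A_i)=|J|$, at most $|J|$ indices have $\varepsilon(A_i)>0$. Let $P$ be the product of the $a_i$ over the other indices. For those, $c(A_i)=a_i$ by Lemma 1(ii), so $P$ divides $\prod_ic(A_i)=c(M)$. Being a power of $p$, $P$ divides $q^{\,\ell-\sum_{j\in J}\ell_j}$. Hence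
$$\prod_{\varepsilon(A_i)>0}a_i=\frac{q^\ell}{P}\ \ge\ q^{\sum_{j\in J}\ell_j},\qquad\#\{i:\varepsilon(A_i)>0\}\le|J|.$$
If all these $a_i$ were $\le q$, the product would be at most $q^{|J|}$. But $\sum_{j\in J}\ell_j>|J|$, because all $\ell_j\ge1$ and some $\ell_j$ with $j\in J$ is $\ge2$. More precisely, $\max_ia_i\ge q^{\frac1{|J|}\sum_{j\in J}\ell_j}>q$. So $M$ is not a tensor product of finite free rings of rank $\le q$, and (3) fails. $\square$

**Proof of Theorem B.** If $\mathbb G$ is simple of rank $\ge2$, then $J$ consists of the single factor, so (6) says $\varepsilon(M)=1$ and $c(M)=u$ is prime to $p$. If $M\cong A\otimes B$, one factor, say $B$, has $\varepsilon(B)=0$. Its rank is a power of $p$, since $\operatorname{rank}A\cdot\operatorname{rank}B=q^\ell$, and it equals $c(B)$, which divides $u$. So $\operatorname{rank}B=1$. $\square$
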